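\title{Homogeneous boxes of polynomial size in tripartite $3$-graphs with a forbidden induced pattern}

\begin{abstract}
Let $T$ be a tripartite $3$-graph one of whose parts is a single vertex, and let $s=|V(T)|-1$. We prove that every $3$-partite $3$-graph with parts of size $n$ and no tripartitely induced copy of $T$ contains three sets of size at least $\varepsilon^{170s^4}n$, one in each part, whose edge density is at most $\varepsilon$ or at least $1-\varepsilon$. This proves a conjecture posed in a paper of Gishboliner, Shapira and Wigderson. We also show that a tripartite $3$-graph $T$ forces such sets of linear size for some $\varepsilon<1/2$ if and only if one of its parts consists of pairwise twins, that the size is then polynomial in $\varepsilon$, and that the exponent must grow at least linearly in $|V(T)|$. The main step is that a bipartite graph with few copies of a fixed pattern has a nearly homogeneous box of polynomial size defined by a number of vertices that does not depend on $\varepsilon$.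
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

A \emph{$3$-graph} is a finite set of vertices together with a family of $3$-element subsets, the edges. It is \emph{tripartite} if the vertex set comes with a partition into three parts and every edge has exactly one vertex in each part. Throughout, $T$ is a fixed tripartite $3$-graph with nonempty parts $U_1,U_2,U_3$, and $H$ is a large one with parts $V_1,V_2,V_3$. For $x\in V_1$, $y\in V_2$, $z\in V_3$ we write $H(x,y,z)=1$ if $\{x,y,z\}$ is an edge and $H(x,y,z)=0$ otherwise. The \emph{link} of a vertex $v$ is the bipartite graph between the two parts not containing $v$ whose edges are the pairs that form an edge with $v$. Two vertices of the same part are \emph{twins} if they have the same link.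

A \emph{tripartitely induced copy} of $T$ in $H$, or just a \emph{copy}, is an injective map $\varphi\colon V(T)\to V(H)$ that sends the three parts of $T$ into three distinct parts of $H$, in any of the six possible ways, such that for all $u_1\in U_1$, $u_2\in U_2$, $u_3\in U_3$,
\[
\{u_1,u_2,u_3\}\in E(T)\iff\{\varphi(u_1),\varphi(u_2),\varphi(u_3)\}\in E(H).
\]
We call $H$ \emph{$T$-free} if it has no copy of $T$. (Nonempty parts are no restriction: adding an isolated vertex to an empty part of $T$ gives a larger $3$-graph $T'$, and a $T$-free $H$ is $T'$-free.)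

A \emph{box} is a product $V_1'\times V_2'\times V_3'$ of nonempty sets $V_i'\subseteq V_i$, its \emph{density} $d(V_1',V_2',V_3')$ is the fraction of its triples that are edges, and it is \emph{$\varepsilon$-homogeneous} if its density lies in $[0,\varepsilon]\cup[1-\varepsilon,1]$. For $\varepsilon,\delta>0$ we say that $T$ has the \emph{$(\varepsilon,\delta)$-property} if for every $n\ge1$, every $T$-free $H$ with $|V_1|=|V_2|=|V_3|=n$ has an $\varepsilon$-homogeneous box with $|V_i'|\ge\delta n$ for $i=1,2,3$. A number $C$ is \emph{admissible} for $T$ if $T$ has the $(\varepsilon,\varepsilon^C)$-property for all $0<\varepsilon<1/2$.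

The parameter $\delta$ measures how far one must zoom into a $T$-free $3$-graph before it looks almost empty or almost complete. If $T$ is a single edge, a $T$-free $H$ is empty and $\delta=1$ works. In general some condition on $T$ is needed. Take a random bipartite graph $G\subseteq V_2\times V_3$ of density $1/2$ and put $H(x,y,z)=G(y,z)$. Every box of linear size has density close to $1/2$, while all vertices of $V_1$ are twins, so that $H$ contains only those $T$ that have a part consisting of twins. The simplest such $T$ are those with a singleton part. Such a $T$ is described by one bipartite graph, the link of the singleton, and $H$ is $T$-free exactly when no link of $H$ contains this bipartite graph as an induced subgraph with its two sides in the two sides of the link.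

It is known that if $T$ has a singleton part, then for every $\varepsilon>0$ there is $\delta>0$ such that $T$ has the $(\varepsilon,\delta)$-property, and that one may take $\delta\ge2^{-\mathrm{poly}(1/\varepsilon)}$. The following conjecture is posed in the paper of Gishboliner, Shapira and Wigderson \cite{GSW}.

\begin{quote}
\emph{For every tripartite $3$-graph $T$ with a singleton part there is a constant $C=C(T)>0$ that is admissible for $T$.}
\end{quote}

There is a reason to expect a polynomial bound: each single link avoids a bipartite pattern and therefore has a nearly homogeneous box $A^x\times B^x$ of polynomial size (Lemma~\ref{lem:onegraph}). The reason for doubt is that one needs a box that works for many links at once, and the boxes of different links may be unrelated. When only the links of two of the three parts are restricted, this really happens (Remark~\ref{rem:three}).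

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $T$ have a singleton part, and let $s\ge2$ be the sum of the sizes of the other two parts. Let $0<\varepsilon<1/2$ and $n\ge1$, and let $H$ be $T$-free with parts of size $n$. Then there are sets $V_i'\subseteq V_i$ with $|V_i'|\ge\varepsilon^{170s^4}n$ and a value $\beta\in\{0,1\}$ such that for every $x\in V_1'$, at most $\varepsilon|V_2'||V_3'|$ pairs $(y,z)\in V_2'\times V_3'$ have $H(x,y,z)\ne\beta$. In particular, $C=170s^4$ is admissible for $T$.
\end{theorem}

The last sentence follows by summing over $x\in V_1'$, and it proves the conjecture. The obstruction described above turns out to be the only one.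

\begin{theorem}\label{thm:class}
For a tripartite $3$-graph $T$ with nonempty parts the following are equivalent.
\begin{itemize}
\item[(a)] Some part of $T$ consists of pairwise twins (for example, is a singleton).
\item[(b)] Some constant $C=C(T)$ is admissible for $T$.
\item[(c)] $T$ has the $(\varepsilon,\delta)$-property for some $0<\varepsilon<1/2$ and some $\delta>0$.
\end{itemize}
\end{theorem}

The exponent cannot be chosen independently of $T$. For $k\ge2$ let $T_k$ have parts $\{x_0\}$, $\{y_1,\dots,y_k\}$, $\{z_1,\dots,z_k\}$ and edges $x_0y_iz_j$ for $i\ne j$.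

\begin{theorem}\label{thm:lower}
For $k\ge4$, every $C$ admissible for $T_k$ satisfies $C\ge\frac{k-3}{2}-\frac1{2k}$.
\end{theorem}

Since $T_k$ has $2k+1$ vertices, the exponent must grow at least linearly in $|V(T)|$. We make no attempt to optimize the constants in Theorems~\ref{thm:main} and~\ref{thm:lower}.

\subsection{The method}

To pass from the boxes $A^x\times B^x$ of the individual links to a common box, we describe them all by the same formula. We look for vertices $w_1,w_2,\dots\in V_3$ and $y_1,y_2,\dots\in V_2$, independent of $x$, such that $A^x$ consists of those $y$ for which the values $H(x,y,w_j)$ follow a prescribed pattern, and $B^x$ of those $z$ for which the values $H(x,y_i,z)$ do. Then $A^x$ and $B^x$ depend on $x$ only through the neighborhoods of $x$ in the links of the defining vertices $w_j$ and $y_i$. These links also avoid the pattern, so many vertices $x$ have almost the same neighborhoods in all of them, hence almost the same box.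

The cost of this clustering step is exponential in the number of defining vertices, because each of them contributes its own factor polynomial in $\varepsilon$. A description of the boxes by $\mathrm{poly}(1/\varepsilon)$ vertices would therefore cost a factor $2^{-\mathrm{poly}(1/\varepsilon)}$. The point of the proof is that fewer than $3s$ vertices suffice, whatever $\varepsilon$ is.

Section~\ref{sec:tools} contains two short lemmas, and Section~\ref{sec:nested} carries out the whole argument for $T_2$. Section~\ref{sec:reduction} reduces Theorem~\ref{thm:main} and the implication (a)$\Rightarrow$(b) to a statement about a $0/1$-matrix, which is proved in Sections~\ref{sec:onegraph}--\ref{sec:proof}. The constructions are in Section~\ref{sec:constructions}.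

\section{Nearly constant boxes in a bipartite graph}\label{sec:tools}

All sets are finite, and random vertices are uniform and independent unless stated otherwise. A bipartite graph $L\subseteq Y\times Z$ is identified with its indicator function $L(y,z)\in\{0,1\}$; we write $N(v)$ for the neighborhood of a vertex $v$, and $\mu,\nu$ for the uniform probability measures on $Y,Z$. For nonempty $A\subseteq Y$, $B\subseteq Z$ and $\beta\in\{0,1\}$, we say that $L$ is \emph{$\gamma$-close to $\beta$ on $A\times B$} if at most $\gamma|A||B|$ pairs $(y,z)\in A\times B$ have $L(y,z)\ne\beta$. For nonempty $B\subseteq Z$ and $y\in Y$ put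
\[
p_B(y)=\frac{|N(y)\cap B|}{|B|},\qquad q_B(y)=p_B(y)\bigl(1-p_B(y)\bigr).
\]
The number $q_B(y)$ measures how evenly $y$ splits $B$ into neighbors and non-neighbors. Both parts have relative size at least $q_B(y)$, and for random $u,u'\in B$,
\begin{equation}\label{eq:q}
q_B(y)=\Pr\bigl[L(y,u)=1,\ L(y,u')=0\bigr].
\end{equation}
Besides Markov's inequality $\Pr[\xi\ge a]\le\mathbb E\xi/a$ for $\xi\ge0$ and $a>0$, we use its reverse form for bounded variables:
\begin{equation}\label{eq:reverse}
\text{if } 0\le\xi\le1 \text{ and } \mathbb E\xi\ge2\theta, \text{ then } \Pr[\xi\ge\theta]\ge\theta,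
\end{equation}
which holds because $\mathbb E\xi\le\theta+\Pr[\xi\ge\theta]$.

If the vertices of a set $A^*$ hardly split $B$, then a typical one is adjacent to almost all or to almost none of $B$. One random vertex of $B$ is enough to sort the two kinds.

\begin{lemma}\label{lem:onepoint}
Let $A^*\subseteq Y$ and $B\subseteq Z$ be nonempty with $\sum_{y\in A^*}q_B(y)\le\gamma|A^*|$, where $\gamma>0$. For a random $u\in B$, with probability at least $1/2$ there is $\beta\in\{0,1\}$ such that $A=\{y\in A^*:L(y,u)=\beta\}$ has $|A|\ge|A^*|/2$ and $L$ is $8\gamma$-close to $\beta$ on $A\times B$.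
\end{lemma}

\begin{proof}
Let $D(u)$ be the number of pairs $(y,z)\in A^*\times B$ with $L(y,z)\ne L(y,u)$. By \eqref{eq:q}, $\mathbb E D(u)=\sum_{y\in A^*}2q_B(y)|B|\le2\gamma|A^*||B|$, so with probability at least $1/2$ we have $D(u)\le4\gamma|A^*||B|$. Choose $\beta$ with $|A|\ge|A^*|/2$. Every pair $(y,z)\in A\times B$ with $L(y,z)\ne\beta$ is counted by $D(u)$, and $4\gamma|A^*||B|\le8\gamma|A||B|$.
\end{proof}

The second lemma says that a nearly constant box survives a small relative change of its sides. Here $\triangle$ is the symmetric difference.

\begin{lemma}\label{lem:transfer}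
Let $L$ be $\gamma$-close to $\beta$ on $A\times B$, and let $A'\subseteq Y$, $B'\subseteq Z$ be nonempty with $|A\triangle A'|\le\xi|A'|$ and $|B\triangle B'|\le\xi|B'|$. Then $L$ is $\bigl(\gamma(1+\xi)^2+2\xi\bigr)$-close to $\beta$ on $A'\times B'$.
\end{lemma}

\begin{proof}
A pair in $A'\times B'$ with $L\ne\beta$ lies in $A\times B$, in $(A'\setminus A)\times B'$, or in $A'\times(B'\setminus B)$. There are at most $\gamma|A||B|\le\gamma(1+\xi)^2|A'||B'|$ pairs of the first kind and at most $\xi|A'||B'|$ of each of the other two.
\end{proof}

\section{The case of nested links}\label{sec:nested}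

In $T_2$ the link of the singleton is a matching with two edges. If $H$ is $T_2$-free, then in every link the neighborhoods of the vertices on one side are \emph{nested}: for two vertices $y,y'$ with incomparable neighborhoods, vertices $z\in N(y)\setminus N(y')$ and $z'\in N(y')\setminus N(y)$ would complete a copy of $T_2$. An example is $H(x,y,z)=1$ if and only if $f_1(x)+f_2(y)+f_3(z)\ge0$, for real functions $f_i$. We show that $T_2$ has the $(\varepsilon,\eta^7/768)$-property with $\eta=\varepsilon/11$, for $0<\varepsilon<1/2$. The three steps are those of the general proof.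

\smallskip
\emph{Step 1: a box defined by two vertices.} Let $L\subseteq Y\times Z$ have nested neighborhoods and choose random $y_1\in Y$ and $w\in Z$. We claim that with probability at least $\eta^3/8$ there are $\beta\in\{0,1\}$ and $B\in\{Z,\ N(y_1),\ Z\setminus N(y_1)\}$ such that, with $A=\{y:L(y,w)=\beta\}$, we have $\mu(A),\nu(B)\ge\eta/2$ and $L$ is $8\eta$-close to $\beta$ on $A\times B$.

If $\mathbb E_y\,q_Z(y)\le\eta$, Lemma~\ref{lem:onepoint} with $A^*=Y$, $B=Z$, $u=w$ gives this with probability $1/2$. Otherwise, by \eqref{eq:reverse}, with probability at least $\eta/2$ we have $q_Z(y_1)\ge\eta/2$, and then $B_1=N(y_1)$ and $B_2=Z\setminus N(y_1)$ both have measure at least $\eta/2$. Fix such a $y_1$. With probability at least $\eta/2$ the vertex $w$ lies in $B_1$, and given this it is uniform in $B_1$. If $\mathbb E_y\,q_{B_1}(y)\le\eta$, Lemma~\ref{lem:onepoint} applies with $A^*=Y$ and $B=B_1$. If $\mathbb E_y\,q_{B_1}(y)>\eta$, let $A=Y\setminus N(w)$. Then $\mathbb E_{w\in B_1}\,\mu(A)=\mathbb E_y(1-p_{B_1}(y))>\eta$, so $\mu(A)\ge\eta/2$ with probability at least $\eta/2$. A vertex $y\in A$ misses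 $w\in N(y_1)$, so nestedness forces $N(y)\subseteq N(y_1)$, and the box $A\times B_2$ has no edges at all. In each case the probability is at least $(\eta/2)^3$.

The last case is the essential one. A vertex that splits $B_1$ cannot split $B_2$, because the pattern is forbidden, and the vertices that split $B_1$ can be caught by sampling from $B_1$.

\smallskip
\emph{Step 2: the same two vertices for many links.} Apply Step 1 to the link of every $x\in V_1$. By averaging, some pair $(y_1,w)\in V_2\times V_3$ succeeds for at least an $\eta^3/8$ fraction of all $x$. There are six choices for $\beta$ and the form of $B$, so one choice succeeds for all $x$ in a set $X_1$ with $|X_1|\ge\eta^3n/48$. Let $A^x\times B^x$ be the box obtained in the link of $x\in X_1$.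

\smallskip
\emph{Step 3: clustering.} The set $A^x$ is $\{y:H(x,y,w)=1\}$ or its complement, and the sets $\{y:H(x,y,w)=1\}$, $x\in V_1$, are neighborhoods in the link of $w$, hence nested. Likewise $B^x$ is $V_3$, the set $\{z:H(x,y_1,z)=1\}$, or its complement, and the sets $\{z:H(x,y_1,z)=1\}$ are neighborhoods in the link of $y_1$. For two nested sets, the symmetric difference has size equal to the difference of the sizes. Put $\kappa=\eta^2/2$, cover $[0,n]$ by at most $2/\kappa$ intervals of length $\kappa n$, and classify $x\in X_1$ by the intervals containing $|A^x|$ and $|B^x|$. The largest class $V_1'$ has size at least $(\kappa/2)^2|X_1|\ge\eta^7n/768$. Fix $x_0\in V_1'$ and put $V_2'=A^{x_0}$, $V_3'=B^{x_0}$. For $x\in V_1'$ we have $|A^x\triangle V_2'|\le\kappa n\le\eta|V_2'|$ and $|B^x\triangle V_3'|\le\kappa n\le\eta|V_3'|$. By Lemma~\ref{lem:transfer} the link of $x$ is $(8\eta(1+\eta)^2+2\eta)$-close to $\beta$ on $V_2'\times V_3'$, and this is at most $11\eta=\varepsilon$ since $(1+\eta)^2\le(23/22)^2<9/8$.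

\smallskip
Step 1 used the links of $V_1$, and Step 3 the links of $V_2$ and $V_3$. For general $T$, Step 1 becomes an iteration with up to $s$ rounds, and in Step 3 nestedness is replaced by the Sauer--Shelah lemma.

\section{Reduction to a matrix pattern}\label{sec:reduction}

Let $F$ be an $s\times s$ matrix with entries in $\{0,1\}$. The \emph{$F$-density} of a bipartite graph $L\subseteq Y\times Z$, with $Y$ indexing rows and $Z$ columns, is
\[
\omega_F(L)=\Pr\bigl[L(y_i,z_j)=F_{ij}\ \text{for all } i,j\bigr],
\]
where $y_1,\dots,y_s\in Y$ and $z_1,\dots,z_s\in Z$ are random, repetitions allowed. In a tripartite $H$ we regard the links of $x\in V_1$, $y\in V_2$, $z\in V_3$ as graphs $L_x\subseteq V_2\times V_3$, $L_y\subseteq V_1\times V_3$, $L_z\subseteq V_1\times V_2$, the first factor indexing rows.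

\begin{proposition}\label{prop:main}
Let $s\ge2$, let $F$ be an $s\times s$ $0/1$-matrix with pairwise distinct rows, let $0<\varepsilon<1/2$ and $0\le\omega\le\varepsilon^{200s^5}$. Let $H$ be a tripartite $3$-graph with nonempty parts $V_1,V_2,V_3$ of arbitrary sizes such that
\begin{equation}\label{eq:hyp}
\mathbb E_{x\in V_1}\,\omega_F(L_x)\le\omega,\qquad\mathbb E_{y\in V_2}\,\omega_F(L_y)\le\omega,\qquad\mathbb E_{z\in V_3}\,\omega_F(L_z)\le\omega.
\end{equation}
Then there are $V_i'\subseteq V_i$ with $|V_i'|\ge\varepsilon^{170s^4}|V_i|$ and $\beta\in\{0,1\}$ such that for every $x\in V_1'$ the link $L_x$ is $\varepsilon$-close to $\beta$ on $V_2'\times V_3'$.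
\end{proposition}

Theorem~\ref{thm:main} needs only $\omega=0$. Positive $\omega$ is needed for a part of several twins: then a single link of $H$ may contain the pattern, but each occurrence of it lies in boundedly many links.

\begin{proof}[Proof of Theorem~\ref{thm:main} and of (a)$\Rightarrow$(b) in Theorem~\ref{thm:class}]
Let $U_1$ be a part of $T$ consisting of pairwise twins, the singleton in the case of Theorem~\ref{thm:main}. Put $\ell=|U_1|$, $a=|U_2|$, $b=|U_3|$, $s=a+b$, and let $F_0$ be the $a\times b$ matrix of the common link of the vertices of $U_1$. The matrix $F_0$ may have equal rows or columns, and then a tuple realizing it may repeat a vertex and need not come from a copy of $T$. We therefore pad it to the $s\times s$ matrix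
\[
F=\begin{pmatrix}F_0&I_a\\ I_b&0\end{pmatrix},
\]
where $I_a,I_b$ are identity matrices. Its rows are pairwise distinct: the block $I_a$ separates each of the first $a$ rows from all other rows, and $I_b$ separates the last $b$ rows from each other. Its columns are pairwise distinct, since $I_b$ separates each of the first $b$ columns from all others and $I_a$ separates the last $a$ from each other.

Let $H$ be $T$-free with parts of size $n$. Suppose that $y_1,\dots,y_s\in V_2$, $z_1,\dots,z_s\in V_3$ and $\ell$ distinct vertices $x\in V_1$ satisfy $H(x,y_i,z_j)=F_{ij}$ for all $i,j$. The $y_i$ are distinct because the rows of $F$ are, and the $z_j$ because the columns are. Mapping $U_1$ to the $\ell$ vertices $x$, $U_2$ to $y_1,\dots,y_a$ and $U_3$ to $z_1,\dots,z_b$ gives a copy of $T$. So for each choice of the $y_i$ and $z_j$ at most $\ell-1$ vertices $x$ work, and $\mathbb E_x\,\omega_F(L_x)\le(\ell-1)/n$. The same argument with $(U_1,U_2,U_3)$ mapped into $(V_2,V_1,V_3)$ and into $(V_3,V_1,V_2)$ gives the other two bounds in \eqref{eq:hyp} with $\omega=(\ell-1)/n$.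

If $\ell=1$, then $\omega=0$ and Proposition~\ref{prop:main} gives Theorem~\ref{thm:main}. Let $\ell\ge2$ and $\delta=\varepsilon^{200s^5}/\ell$. If $n\ge1/\delta$, then $\omega\le\varepsilon^{200s^5}$ and the proposition gives an $\varepsilon$-homogeneous box with sides at least $\varepsilon^{170s^4}n\ge\delta n$. If $n<1/\delta$, a box of three single vertices has density $0$ or $1$ and sides $1>\delta n$. Since $\varepsilon^{\log_2\ell}\le1/\ell$ for $\varepsilon<1/2$, the constant $C=200s^5+\log_2\ell$ is admissible.
\end{proof}

\section{A box defined by fewer than $3s$ vertices}\label{sec:onegraph}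

Fix $s\ge2$, an $s\times s$ $0/1$-matrix $F$ and $0<\varepsilon_1<1$, and put
\begin{equation}\label{eq:par1}
\eta=\frac{\varepsilon_1}{16},\qquad\theta=\frac{\eta^s}{2},\qquad\alpha=\theta^s .
\end{equation}
Note that $\theta\le2^{-9}$. Let $L\subseteq Y\times Z$ be a bipartite graph. A \emph{type} is a triple $(t,m,\beta)\in\{0,\dots,s-1\}\times\{1,\dots,s\}\times\{0,1\}$; there are $2s^2$ types. A type and a tuple $(\vec y,\vec w)\in Y^s\times Z^{2s-1}$ define the sets
\begin{align}
A&=\{y\in Y:\ L(y,w_{2j-1})=1,\ L(y,w_{2j})=0\ \text{ for } 1\le j<m,\ \ L(y,w_{2m-1})=\beta\},\label{eq:A}\\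
B&=\{z\in Z:\ L(y_i,z)=F_{im}\ \text{ for } 1\le i\le t\}.\label{eq:B}
\end{align}
The tuple is \emph{good for $L$ with type $(t,m,\beta)$} if $\mu(A)\ge\alpha$, $\nu(B)\ge\alpha$, and $L$ is $\varepsilon_1$-close to $\beta$ on $A\times B$. The box $A\times B$ is defined by the $t+2m-1\le3s-2$ vertices $y_1,\dots,y_t,w_1,\dots,w_{2m-1}$.

One good tuple is not enough, since the same tuple has to serve many links. We need a random tuple to be good with probability polynomial in $\varepsilon_1$.

\begin{lemma}\label{lem:onegraph}
If $\omega_F(L)<(\theta^2/2)^s$, then a random tuple $(\vec y,\vec w)\in Y^s\times Z^{2s-1}$ is good for $L$ with some type with probability at least $\theta^{4s}$.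
\end{lemma}

\begin{proof}
We try to embed $F$ row by row. After $y_1,\dots,y_t$ have been chosen, the candidates for the $j$-th column are
\[
B^t_j=\{z:L(y_i,z)=F_{ij}\ \text{for all } i\le t\},\qquad j=1,\dots,s.
\]
A vertex $y_{t+1}$ that splits all $s$ candidate sets keeps all of them large, whatever the next row of $F$ is. Since $F$ is rare, the supply of such vertices must run out at some stage, and the box is found there.

\smallskip
\emph{The embedding gets stuck.} For $0\le t\le s$ let $E_t$ be the event $\prod_{j=1}^s\nu(B_j^t)\ge\theta^t$. On $E_t$ all $B_j^t$ are nonempty, and we put $Q^{(t)}=\mathbb E_y\prod_{j=1}^sq_{B_j^t}(y)$. Let $\pi_t=\Pr[E_t\text{ and }Q^{(t)}<2\theta]$. We claim that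
\begin{equation}\label{eq:stuck}
\pi_t\ge\theta^t2^{-t-1}\quad\text{for some } t\le s-1 .
\end{equation}
Suppose that $E_t$ holds and $Q^{(t)}\ge2\theta$. By \eqref{eq:reverse}, with probability at least $\theta$ the vertex $y=y_{t+1}$ satisfies $\prod_jq_{B_j^t}(y)\ge\theta$. The set $B_j^{t+1}$ is the set of neighbors or of non-neighbors of $y$ in $B_j^t$, so $\nu(B_j^{t+1})\ge\nu(B_j^t)\,q_{B_j^t}(y)$. Multiplying over $j$ shows that $E_{t+1}$ holds. Hence $\Pr[E_{t+1}]\ge\theta(\Pr[E_t]-\pi_t)$. If \eqref{eq:stuck} fails, then $\Pr[E_t]\ge\theta^t2^{-t}$ for all $t\le s$ by induction: $\Pr[E_0]=1$, and $\theta(\theta^t2^{-t}-\theta^t2^{-t-1})=\theta^{t+1}2^{-t-1}$. On $E_s$, random $z_1,\dots,z_s$ satisfy $z_j\in B_j^s$ for all $j$ with probability $\prod_j\nu(B_j^s)\ge\theta^s$. So $\omega_F(L)\ge\theta^s2^{-s}\theta^s=(\theta^2/2)^s$, contrary to the hypothesis.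

\smallskip
\emph{Choosing the column.} Fix $t$ as in \eqref{eq:stuck} and fix $y_1,\dots,y_t$ such that $E_t$ holds and $Q^{(t)}<2\theta=\eta^s$. Write $B_j=B_j^t$. Few vertices $y$ split all of $B_1,\dots,B_s$, but different $y$ may fail on different sets, and we need many $y$ that fail on the same set. Put
\[
Q_m=\mathbb E_y\prod_{j\le m}q_{B_j}(y),\qquad m=0,\dots,s.
\]
Since $Q_0=1$ and $Q_s<\eta^s$, there is a least $m\ge1$ with $Q_m<\eta Q_{m-1}$, and $Q:=Q_{m-1}\ge\eta^{m-1}\ge2\theta$. Thus, if $y$ is given the weight $\prod_{j<m}q_{B_j}(y)$, the total weight $Q$ is not small and the weighted average of $q_{B_m}$ is less than $\eta$.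

\smallskip
\emph{Turning the weight into a set.} By \eqref{eq:q}, this weight is the probability that $y$ belongs to a random set defined by $2(m-1)$ vertices. Choose independent uniform $u_j,u_j'\in B_j$ for $j<m$ and let
\[
A^*=\{y:L(y,u_j)=1,\ L(y,u_j')=0\ \text{for all } j<m\}.
\]
Then $\Pr[y\in A^*]=\prod_{j<m}q_{B_j}(y)$ for each $y$, and therefore
\[
\mathbb E\,\mu(A^*)=Q,\qquad\mathbb E\Bigl[\frac1{|Y|}\sum_{y\in A^*}q_{B_m}(y)\Bigr]=Q_m .
\]
Let $\mathcal G$ be the event that $\mu(A^*)\ge Q/4$ and $\sum_{y\in A^*}q_{B_m}(y)\le\frac{\varepsilon_1}8|A^*|$. We claim that $\Pr[\mathcal G]>Q/4$. Let $\mathcal B$ be the event that $\mu(A^*)\ge Q/4$ but $\mathcal G$ fails. On $\mathcal B$ we have $\frac1{|Y|}\sum_{y\in A^*}q_{B_m}(y)>\frac{\varepsilon_1}8\mu(A^*)$. Outside $\mathcal B$, either $\mu(A^*)<Q/4$ or $\mathcal G$ holds, so these outcomes contribute at most $Q/4+\Pr[\mathcal G]$ to $\mathbb E\,\mu(A^*)$. If $\Pr[\mathcal G]\le Q/4$, then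
\[
Q_m\ge\frac{\varepsilon_1}8\,\mathbb E\bigl[\mu(A^*)\mathbf 1_{\mathcal B}\bigr]\ge\frac{\varepsilon_1}8\Bigl(Q-\frac Q4-\frac Q4\Bigr)=\eta Q,
\]
contradicting the choice of $m$.

\smallskip
\emph{The box.} Suppose that $\mathcal G$ holds and choose a uniform $u\in B_m$. By Lemma~\ref{lem:onepoint} with $\gamma=\varepsilon_1/8$, with probability at least $1/2$ there is $\beta$ such that $A=\{y\in A^*:L(y,u)=\beta\}$ has $|A|\ge|A^*|/2$ and $L$ is $\varepsilon_1$-close to $\beta$ on $A\times B_m$. Moreover $\mu(A)\ge Q/8\ge\theta/4\ge\theta^2\ge\alpha$ and $\nu(B_m)\ge\prod_j\nu(B_j)\ge\theta^t\ge\alpha$. If $w_{2j-1}=u_j$, $w_{2j}=u_j'$ for $j<m$ and $w_{2m-1}=u$, then $A$ and $B_m$ are the sets \eqref{eq:A} and \eqref{eq:B}, so the tuple is good with type $(t,m,\beta)$.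

\smallskip
\emph{The probability.} Given $y_1,\dots,y_t$, a random $\vec w\in Z^{2s-1}$ has $w_{2j-1},w_{2j}\in B_j$ for $j<m$ and $w_{2m-1}\in B_m$ with probability at least $\bigl(\prod_j\nu(B_j)\bigr)^2\ge\theta^{2t}$, and conditioned on this these vertices are independent and uniform in the respective sets. Then $\mathcal G$ holds with probability more than $Q/4\ge\theta/2$, and the last step succeeds with probability at least $1/2$. With \eqref{eq:stuck}, $t\le s-1$ and $\theta\le1/2$, the tuple is good with probability at least
\[
\theta^t2^{-t-1}\cdot\theta^{2t}\cdot\frac\theta4\ \ge\ \theta^{3s-2}\,2^{-s-2}\ \ge\ \theta^{3s-2}\,\theta^{s+2}=\theta^{4s}.\qedhere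
\]
\end{proof}

\section{Clustering}\label{sec:cluster}

We now show that in a few bipartite graphs on a common row set, each with small $F$-density, many rows have almost the same neighborhoods in all the graphs. A family $\mathcal S$ of sets \emph{shatters} a set $S$ if every subset of $S$ has the form $R\cap S$ with $R\in\mathcal S$. The \emph{Sauer--Shelah lemma} states that a family of more than $\sum_{i=0}^{s-1}\binom{r'}{i}$ subsets of an $r'$-element set shatters some $s$-element subset. We use the bound $\sum_{i\le s-1}\binom{r'}i\le(r'+1)^{s-1}$, which holds because a set of at most $s-1$ elements can be listed as a sequence of length $s-1$ padded with a dummy symbol.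

\begin{lemma}\label{lem:cluster}
Let $s\ge2$, let $F$ be an $s\times s$ $0/1$-matrix with pairwise distinct rows, let $0<\kappa<1$, and put
\[
r=\Bigl\lceil\frac{49s^4}{\kappa^2}\Bigr\rceil,\qquad M=(r+1)^{3s^2}.
\]
Let $1\le g\le3s$ and let $G_h\subseteq X\times W_h$, $h=1,\dots,g$, be bipartite graphs on nonempty sets with $\omega_F(G_h)<1/(6sM^sr^s)$ for all $h$. Write $N_h(x)$ for the neighborhood of $x$ in $G_h$. Then there is $x_0\in X$ such that at least $|X|/(2M^2)$ vertices $x\in X$ satisfy $|N_h(x)\triangle N_h(x_0)|\le\kappa|W_h|$ for all $h$.
\end{lemma}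

\begin{proof}
Call $x$ and $x'$ \emph{near} if $|N_h(x)\triangle N_h(x')|\le\kappa|W_h|$ for all $h$, and \emph{far} otherwise. Suppose that every vertex is near to fewer than $|X|/(2M^2)$ vertices. Then $M$ random vertices are likely to be pairwise far, and a sample of $r$ points from each $W_h$ is likely to tell them apart. This gives too many patterns on a small ground set, and $F$ must occur. Since everything is chosen at random, we obtain a lower bound on the $F$-density and not only one occurrence of $F$.

Draw random $x_1,\dots,x_M\in X$ and, for each $h$, a sequence of $r$ random points of $W_h$; let $S_h$ be the set of points drawn. The probability that some $x_i,x_j$ with $i<j$ are near is at most $\frac{M^2}2\cdot\frac1{2M^2}=\frac14$. If $x_i,x_j$ are far, there is an $h$ with $|N_h(x_i)\triangle N_h(x_j)|>\kappa|W_h|$, and $S_h$ misses this set with probability at most $(1-\kappa)^r\le e^{-\kappa r}$. We have $\ln(r+1)\le\sqrt r$, since $v-\ln(v^2+1)$ vanishes at $v=0$ and has derivative $(v-1)^2/(v^2+1)\ge0$. With $\kappa\sqrt r\ge7s^2$ this gives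
\[
\kappa r\ge7s^2\sqrt r\ge1+6s^2\ln(r+1)\ge\ln(2M^2).
\]
So the probability that some far pair is not distinguished by the samples is at most $\frac{M^2}2\cdot\frac1{2M^2}=\frac14$. Hence with probability at least $1/2$ the $M$ vectors $\bigl(N_h(x_i)\cap S_h\bigr)_{h\le g}$, $i=1,\dots,M$, are pairwise distinct.

In that case there is an $h$ for which the sets $N_h(x_i)\cap S_h$ take more than $(r+1)^{s-1}$ values, for otherwise $M\le(r+1)^{(s-1)g}<(r+1)^{3s^2}$. As $|S_h|\le r$, the Sauer--Shelah lemma gives $s$ distinct points $c_1,\dots,c_s\in S_h$ shattered by these sets. For each row $i$ of $F$ there is then an index $n_i$ with $G_h(x_{n_i},c_j)=F_{ij}$ for all $j$. The indices $n_1,\dots,n_s$ are distinct because the rows of $F$ are, and the points $c_j$, being distinct, occupy distinct positions in the sample sequence.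

Thus, for some fixed $h$, with probability at least $1/(2g)\ge1/(6s)$ there are $s$ distinct indices in $\{1,\dots,M\}$ and $s$ distinct positions in $\{1,\dots,r\}$ whose vertices realize $F$ in $G_h$. For each fixed choice of distinct indices and positions these $2s$ vertices are independent and uniform, so they realize $F$ with probability exactly $\omega_F(G_h)$. There are at most $M^sr^s$ choices, so $M^sr^s\omega_F(G_h)\ge1/(6s)$, a contradiction.
\end{proof}

The number $g$ of graphs enters through the inequality $(r+1)^{(s-1)g}<M$. This is the exponential dependence on the number of defining vertices, and it is harmless because $g\le3s$.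

\section{Proof of Proposition~\ref{prop:main}}\label{sec:proof}

\subsection{Parameters}

Put $\varepsilon_1=\varepsilon/3$, define $\eta,\theta,\alpha$ by \eqref{eq:par1}, and let
\[
P=\theta^{4s},\qquad\rho=\frac P{8s^2},\qquad\kappa=\frac{\varepsilon_1\alpha}{4s},
\]
with $r$ and $M$ as in Lemma~\ref{lem:cluster}. The order of the choices matters. The relative sizes of $V_2'$ and $V_3'$ are fixed by $\alpha$ first. The precision $\kappa$ of the clustering, which has to be small compared with $\varepsilon\alpha$, is chosen afterwards and affects only the size of $V_1'$. We need four inequalities: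
\begin{equation}\label{eq:num}
\text{(i) }\ \omega\le\frac12\Bigl(\frac{\theta^2}2\Bigr)^{s},\quad
\text{(ii) }\ \sqrt\omega\le\frac P{12s},\quad
\text{(iii) }\ \sqrt\omega<\frac{\rho^s}{6sM^sr^s},\quad
\text{(iv) }\ \alpha,\ \frac\rho{2M^2}\ge\varepsilon^{170s^4}.
\end{equation}
Since $\varepsilon<1/2$, we have $1/c>\varepsilon^j$ whenever $c\le2^j$, and $1/s>\varepsilon^s$; this is where $\varepsilon<1/2$ is used. With $s\ge2$ we obtain in turn:
\begin{itemize}
\item $\eta=\varepsilon/48\ge\varepsilon^7$, so $\theta\ge\varepsilon^{7s+1}\ge\varepsilon^{8s}$, $\alpha\ge\varepsilon^{8s^2}$ and $P\ge\varepsilon^{32s^2}$;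
\item $\rho\ge\varepsilon^{32s^2+2s+3}\ge\varepsilon^{34s^2}$, as $2s+3\le2s^2$;
\item $\kappa=\varepsilon\alpha/(12s)\ge\varepsilon^{8s^2+s+5}\ge\varepsilon^{11s^2}$, as $s+5\le3s^2$;
\item $r+1\le51s^4/\kappa^2\le\varepsilon^{-(22s^2+4s+6)}\le\varepsilon^{-26s^2}$, as $4s+6\le4s^2$; hence $M\le\varepsilon^{-78s^4}$.
\end{itemize}
Recall that $\omega\le\varepsilon^{200s^5}$ and $\sqrt\omega\le\varepsilon^{100s^5}$. The right side of (i) is at least $\varepsilon^{16s^2+s+1}$ and that of (ii) is at least $\varepsilon^{32s^2+s+4}$, and both exponents are below $100s^5$. The right side of (iii) exceeds $\varepsilon^{34s^3+(s+3)+78s^5+26s^3}$, and $60s^3+s+3\le88s^3\le22s^5$. In (iv), $\rho/(2M^2)\ge\varepsilon^{156s^4+34s^2+1}$ with $34s^2+1\le56s^2\le14s^4$, and $\alpha\ge\varepsilon^{8s^2}$.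

\subsection{One tuple and one type for many links}

By the first bound in \eqref{eq:hyp}, Markov's inequality and (i), at most half of the vertices $x\in V_1$ have $\omega_F(L_x)\ge(\theta^2/2)^s$. Lemma~\ref{lem:onegraph} applies to the links of the others. So for random $x\in V_1$, $\vec y\in V_2^s$, $\vec w\in V_3^{2s-1}$, the tuple $(\vec y,\vec w)$ is good for $L_x$ with some type with probability at least $P/2$.

For the clustering, the links of the defining vertices must have small $F$-density, while \eqref{eq:hyp} gives this only on average. Call $v\in V_2\cup V_3$ \emph{bad} if $\omega_F(L_v)>\sqrt\omega$. By the second and third bounds in \eqref{eq:hyp}, a random vertex of $V_2$, or of $V_3$, is bad with probability at most $\sqrt\omega$: this is Markov's inequality if $\omega>0$, and if $\omega=0$ no vertex is bad. By (ii), the tuple $(\vec y,\vec w)$ contains a bad vertex with probability at most $3s\sqrt\omega\le P/4$.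

Hence with probability at least $P/4$ the tuple has no bad vertex and is good for $L_x$. By averaging, there is a tuple $(\vec y,\vec w)$ without bad vertices that is good for $L_x$, with some type, for at least $P|V_1|/4$ vertices $x$. Among the $2s^2$ types there is one, $(t,m,\beta)$, that occurs for all $x$ in a set $X_1\subseteq V_1$ with $|X_1|\ge\rho|V_1|$. Fix the tuple and the type, and let $A^x\subseteq V_2$, $B^x\subseteq V_3$ be the sets \eqref{eq:A}, \eqref{eq:B} for $L=L_x$. For every $x\in X_1$,
\begin{equation}\label{eq:good}
|A^x|\ge\alpha|V_2|,\qquad|B^x|\ge\alpha|V_3|,\qquad L_x\text{ is $\varepsilon_1$-close to $\beta$ on }A^x\times B^x .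
\end{equation}

\subsection{The common box}

Consider the $g=t+2m-1\le3s-2$ bipartite graphs with row set $X_1$ obtained by restricting $L_{y_i}$ to $X_1\times V_3$ for $i\le t$ and $L_{w_j}$ to $X_1\times V_2$ for $j\le2m-1$. If $G$ is the restriction of $L_v$, then $\omega_F(L_v)\ge\rho^s\omega_F(G)$, because $s$ random vertices of $V_1$ all lie in $X_1$ with probability at least $\rho^s$ and are then uniform in $X_1$. As $v$ is not bad, (iii) gives $\omega_F(G)\le\rho^{-s}\sqrt\omega<1/(6sM^sr^s)$. Lemma~\ref{lem:cluster} yields $x_0\in X_1$ and $V_1'\subseteq X_1$ with $|V_1'|\ge\rho|V_1|/(2M^2)$ such that for every $x\in V_1'$,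
\begin{align*}
|\{y\in V_2:H(x,y,w_j)\ne H(x_0,y,w_j)\}|&\le\kappa|V_2|\qquad(j\le2m-1),\\
|\{z\in V_3:H(x,y_i,z)\ne H(x_0,y_i,z)\}|&\le\kappa|V_3|\qquad(i\le t).
\end{align*}
Put $V_2'=A^{x_0}$ and $V_3'=B^{x_0}$. By \eqref{eq:good} and (iv), $|V_i'|\ge\varepsilon^{170s^4}|V_i|$ for $i=1,2,3$.

Let $x\in V_1'$. A vertex $y\in A^x\triangle A^{x_0}$ has $H(x,y,w_j)\ne H(x_0,y,w_j)$ for some $j\le2m-1$, and a vertex $z\in B^x\triangle B^{x_0}$ has $H(x,y_i,z)\ne H(x_0,y_i,z)$ for some $i\le t$. Since $2m-1$ and $t$ are at most $2s$ and $2s\kappa=\varepsilon_1\alpha/2$,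
\[
|A^x\triangle V_2'|\le\tfrac{\varepsilon_1}2\alpha|V_2|\le\tfrac{\varepsilon_1}2|V_2'|,\qquad|B^x\triangle V_3'|\le\tfrac{\varepsilon_1}2\alpha|V_3|\le\tfrac{\varepsilon_1}2|V_3'|.
\]
By \eqref{eq:good} and Lemma~\ref{lem:transfer} with $\gamma=\varepsilon_1$ and $\xi=\varepsilon_1/2<1/12$, the link $L_x$ is $\bigl(\varepsilon_1(1+\xi)^2+\varepsilon_1\bigr)$-close to $\beta$ on $V_2'\times V_3'$, and $\varepsilon_1(1+\xi)^2+\varepsilon_1\le3\varepsilon_1=\varepsilon$. This proves Proposition~\ref{prop:main}. \qed

\section{Constructions}\label{sec:constructions}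

All negative results come from $3$-graphs that ignore one coordinate.

\begin{lemma}\label{lem:lift}
Let $G\subseteq V_2\times V_3$ be a bipartite graph and $H(x,y,z)=G(y,z)$ for $x\in V_1$. Then the density of $H$ on $V_1'\times V_2'\times V_3'$ equals the density of $G$ on $V_2'\times V_3'$, and in every copy of a tripartite $T$ in $H$ the part of $T$ mapped into $V_1$ consists of pairwise twins.
\end{lemma}

\begin{proof}
Each edge of $G$ in $V_2'\times V_3'$ gives $|V_1'|$ edges of $H$ in the box. If $\varphi$ is a copy and $u$ lies in the part mapped into $V_1$, then for $v,v'$ in the other two parts, $\{u,v,v'\}\in E(T)$ if and only if $\varphi(v)\varphi(v')$ is an edge of $G$, which does not depend on $u$.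
\end{proof}

\subsection{Patterns without a part of twins}

\begin{lemma}\label{lem:random}
Let $0<\varepsilon<1/2$ and $\delta>0$. For all large $n$ there is a bipartite graph $G$ with sides of size $n$ whose density on every box with both sides at least $\delta n$ lies in $(\varepsilon,1-\varepsilon)$.
\end{lemma}

\begin{proof}
Include each pair independently with probability $1/2$. Hoeffding's inequality says that the mean of $K$ independent uniform $\{0,1\}$-variables differs from $1/2$ by at least $\tau$ with probability at most $2e^{-2\tau^2K}$. There are at most $4^n$ boxes, and those in question have $K\ge\delta^2n^2$ pairs. With $\tau=\frac12-\varepsilon$, the probability that one of them has density outside $(\varepsilon,1-\varepsilon)$ is at most $4^n\cdot2\exp(-2\tau^2\delta^2n^2)$, which is less than $1$ for large $n$.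
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:class}]
The implication (a)$\Rightarrow$(b) was proved in Section~\ref{sec:reduction}, and (b)$\Rightarrow$(c) follows by taking $\varepsilon=1/4$ and $\delta=4^{-C}$. For (c)$\Rightarrow$(a), suppose that every part of $T$ contains two vertices that are not twins, and let $0<\varepsilon<1/2$ and $\delta>0$ be arbitrary. Take $G\subseteq V_2\times V_3$ from Lemma~\ref{lem:random} and $H(x,y,z)=G(y,z)$ with $|V_1|=n$. By Lemma~\ref{lem:lift}, $H$ is $T$-free, since every copy maps some part of $T$ into $V_1$, and no box with sides at least $\delta n$ is $\varepsilon$-homogeneous. So (c) fails.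
\end{proof}

\begin{remark}[all three directions are needed]\label{rem:three}
The proof of Theorem~\ref{thm:main} uses three of the six ways of placing $T$, one for each part $V_i$ that receives the singleton, and none of the three parts can be left out. Let $T$ have a singleton part whose link is not a complete bipartite graph plus isolated vertices; $T_2$ is an example. Let $H(x,y,z)=G(x,y)$ with $G\subseteq V_1\times V_2$ from Lemma~\ref{lem:random}. A copy of $T$ with the singleton in $V_1$ or $V_2$ maps one of the other two parts into $V_3$. By Lemma~\ref{lem:lift} with the roles of the parts permuted, that part $U$ consists of twins, so the link of the singleton is $U$ joined completely to the common neighborhood, plus isolated vertices, which we excluded. So $H$ has no such copy, and yet no box with sides at least $\delta n$ is $\varepsilon$-homogeneous. Here every link $L_x$ has a large exactly homogeneous box, $N_G(x)\times V_3$ or $(V_2\setminus N_G(x))\times V_3$, and it is the clustering that fails. Permuting $V_1,V_2,V_3$ gives the same example for any two of the three parts.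
\end{remark}

\subsection{The exponent for $T_k$}

To force a small $\delta$ we need a bipartite graph that avoids the link of $x_0$ in $T_k$ and has density well above $\varepsilon$ on all boxes that are not very small. A random graph with edge probability $p$ of order $\varepsilon$ has the second property on boxes with sides about $p^{-1}\ln N$, where $N$ is the size of its sides. The link has $2k$ vertices and $k^2-k$ edges, so it is absent as long as $N^{2k}p^{k^2-k}$ is small, which allows $N$ to be a large power of $1/p$.

\begin{proof}[Proof of Theorem~\ref{thm:lower}]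
Let $k\ge4$ and $c_k=\frac{k^2-k-1}{2k}=\frac{k-1}2-\frac1{2k}>1$. Let $\varepsilon>0$ be small in terms of $k$, in particular $\varepsilon<1/11$, and put
\[
p=5\varepsilon,\qquad N=\bigl\lfloor8^{-1/(2k)}p^{-c_k}\bigr\rfloor,\qquad m=\Bigl\lceil\frac{30\ln N}p\Bigr\rceil .
\]
Then $N\to\infty$ as $\varepsilon\to0$, and $m\le N$ for small $\varepsilon$ because $c_k>1$. Let $|V_1|=|V_2|=|V_3|=N$ and let $G\subseteq V_2\times V_3$ contain each pair independently with probability $p$.

The Chernoff bounds for a binomial variable $\xi$ with mean $\lambda$ state that $\Pr[\xi\le\lambda/2]\le e^{-\lambda/8}$ and $\Pr[\xi\ge2\lambda]\le e^{-\lambda/3}$. There are at most $N^{2m}$ boxes of size $m\times m$, and $pm^2/8\ge\frac{30}8m\ln N\ge3m\ln N$. So the probability that some $m\times m$ box has density outside $[p/2,2p]$ is at most $N^{2m}\cdot2N^{-3m}=2N^{-m}<1/2$.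

Call distinct $v_1,\dots,v_k\in V_2$ and distinct $v_1',\dots,v_k'\in V_3$ a \emph{configuration} if $G(v_i,v_j')=1$ for all $i\ne j$. The expected number of configurations is at most $N^{2k}p^{k^2-k}\le p/8$, so a configuration exists with probability at most $p/8<1/2$.

Fix $G$ with no configuration and with all $m\times m$ densities in $[p/2,2p]$. The density of a box with both sides at least $m$ is the average of the densities of its $m\times m$ sub-boxes, since every pair lies in the same number of them. So it lies in $[p/2,2p]=[\frac52\varepsilon,10\varepsilon]\subseteq(\varepsilon,1-\varepsilon)$.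

Let $H(x,y,z)=G(y,z)$. We check that $H$ is $T_k$-free. By Lemma~\ref{lem:lift}, the part of $T_k$ mapped into $V_1$ consists of twins. For $i\ne j$ the vertices $y_i,y_j$ are not twins, since $x_0y_jz_i$ is an edge and $x_0y_iz_i$ is not, and exchanging the letters $y$ and $z$ shows the same for $z_i,z_j$. So $x_0$ is mapped into $V_1$, and the other two parts into $V_2$ and $V_3$ in some order. The condition $i\ne j$ is symmetric in the two parts, so in either order the images form a configuration, which does not exist.

Let $C$ be admissible for $T_k$. Then $H$ has an $\varepsilon$-homogeneous box with sides at least $\varepsilon^CN$, and by Lemma~\ref{lem:lift} one of $|V_2'|,|V_3'|$ is less than $m$. Thus $\varepsilon^CN<m$. For small $\varepsilon$ we have $N\ge\frac12 8^{-1/(2k)}(5\varepsilon)^{-c_k}$ and $m\le1+6c_k\varepsilon^{-1}\ln(1/\varepsilon)$, so $\varepsilon^{C-c_k+1}\le K\ln(1/\varepsilon)$ with $K$ depending only on $k$. If $C-c_k+1$ were negative, this would fail as $\varepsilon\to0$. Hence $C\ge c_k-1=\frac{k-3}2-\frac1{2k}$.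
\end{proof}

\begin{thebibliography}{1}

\bibitem{GSW}
Lior Gishboliner, Asaf Shapira, Yuval Wigderson,
\emph{Is it easy to regularize a hypergraph with easy links?},
arXiv:2506.15582 (2025).

\end{thebibliography}
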